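\title{The bound $O(k\ln\Delta)$ for conflict-free colorings of $K_{1,k}$-free graphs is not tight for growing $k$}

\begin{abstract}
A conflict-free open neighborhood coloring of a graph is a vertex coloring in which every vertex sees some color exactly once among its neighbors; $\chi_{\mathrm{ON}}(G)$ is the least number of colors needed. It is known that $\chi_{\mathrm{ON}}(G)=O(k\ln\Delta)$ for $K_{1,k}$-free graphs of maximum degree $\Delta$, and that each of the two factors is needed separately. We show that the product is not attained when $k\to\infty$. A short argument gives $O(k\ln\Delta/\ln k)$, and a longer one gives $O(k+\ln k\,\ln\Delta)$, which is within a factor $O(\ln k)$ of the lower bound $\Omega(k+\ln\Delta)$.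
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected. We write $N(v)$ for the set of neighbors of a vertex $v$ (so $v\notin N(v)$) and $d(v)=|N(v)|$. A vertex coloring, not necessarily proper, \emph{serves} $v$ if some color appears on exactly one vertex of $N(v)$. A coloring that serves every vertex is a \emph{conflict-free open neighborhood coloring}, and $\chi_{\mathrm{ON}}(G)$ is the least number of colors in such a coloring of $G$. An isolated vertex cannot be served, so \emph{our graphs have no isolated vertices}. We also assume throughout that the maximum degree $\Delta$ is at least $2$, so that $\ln\Delta>0$.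

A graph is \emph{$K_{1,k}$-free} if it has no induced copy of the star $K_{1,k}$, that is, if no vertex has $k$ pairwise nonadjacent neighbors. Let $k(G)$ be the least $k$ for which $G$ is $K_{1,k}$-free. Thus $k(G)-1$ is the largest size of an independent set inside one neighborhood, the \emph{claw number} of $G$. For $k=k(G)$ we have
\begin{equation}\label{eq:range}
2\le k\le \Delta+1\le \Delta^{1.6},\qquad\text{hence}\qquad \ln k\le 1.6\ln\Delta ;
\end{equation}
the inequality $1+1/\Delta\le\Delta^{0.6}$ holds at $\Delta=2$, and its left side decreases while its right side increases. At the bottom of the range, $k(G)=2$ means that every component is a clique, and then $\chi_{\mathrm{ON}}(G)\le3$: in $K_n$ with $n\ge3$ use the colors $1,2,3,3,\dots,3$, so that the vertex colored $1$ sees $2$ once and all others see $1$ once, and in $K_2$ use any colors. At the top of the range, every graph satisfies $\chi_{\mathrm{ON}}(G)\le\Delta+1$ (Section~\ref{sec:hyper}). In between, three results are known.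
\begin{itemize}
\item[(K1)] There is an absolute constant $C_1$ such that every $K_{1,k}$-free graph satisfies $\chi_{\mathrm{ON}}(G)\le C_1k\ln\Delta$.
\item[(K2)] The line graph $L(K_n)$ is $K_{1,3}$-free, has maximum degree $2n-4$, and $\chi_{\mathrm{ON}}(L(K_n))=\Omega(\ln n)$.
\item[(K3)] The graph $K_n^*$ obtained by subdividing every edge of $K_n$ once is $K_{1,n}$-free, has maximum degree $n-1$, and $\chi_{\mathrm{ON}}(K_n^*)=n$.
\end{itemize}
The lower bound in (K3) is worth seeing, because its mechanism will return: a subdividing vertex has two neighbors and is served only if they have different colors, so the $n$ original vertices need $n$ colors.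

By (K2) the factor $\ln\Delta$ in (K1) cannot be removed when $k$ is bounded, and by (K3) the factor $k$ cannot be removed. The two examples look unrelated: one is dense and claw-free, the other is driven by vertices of degree two. A disjoint union of them needs only about $k+\ln\Delta$ colors, but one might hope to nest one construction inside the other and force the product. This is the question posed by Bhyravarapu, Gupta, Kalyanasundaram and Mathew~\cite{BGKM}, whether there are $K_{1,k}$-free graphs with $\chi_{\mathrm{ON}}(G)=\Omega(k\ln\Delta)$. We consider it in the following precise form.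

\begin{quote}
\emph{Are there a constant $c>0$ and graphs $G_1,G_2,\dots$ of maximum degrees $\Delta_i\ge2$ such that $k(G_i)\to\infty$, $\Delta_i\to\infty$, and $\chi_{\mathrm{ON}}(G_i)\ge c\,k(G_i)\ln\Delta_i$ for every $i$?}
\end{quote}

We use $k(G)$ rather than an arbitrary admissible $k$ because a graph with $\Delta<k$ is $K_{1,k}$-free for trivial reasons. The answer is no.

\begin{theorem}\label{thm:first}
If $k=k(G)\ge3$, then $\chi_{\mathrm{ON}}(G)\le 11000\,\dfrac{k\ln\Delta}{\ln k}$.
\end{theorem}

\begin{corollary}\label{cor:answer}
If $k(G)\ge3$ and $\chi_{\mathrm{ON}}(G)\ge c\,k(G)\ln\Delta$, then $k(G)\le e^{11000/c}$. Hence no sequence with $k(G_i)\to\infty$ satisfies $\chi_{\mathrm{ON}}(G_i)\ge c\,k(G_i)\ln\Delta_i$ for all $i$.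
\end{corollary}

\begin{proof}
Theorem~\ref{thm:first} gives $c\le 11000/\ln k(G)$.
\end{proof}

So the bound (K1) can be attained up to a constant factor, with $\Delta\to\infty$, only by families with $k$ bounded; and for bounded $k$ it is attained, by (K2). The truth is much closer to the sum than to the product.

\begin{theorem}\label{thm:second}
There is an absolute constant $C^*$ such that $\chi_{\mathrm{ON}}(G)\le C^*(k+\ln k\,\ln\Delta)$ for every graph $G$, where $k=k(G)\ge2$.
\end{theorem}

The bound increases with $k$, so it holds for every $k\ge2$ such that $G$ is $K_{1,k}$-free. It gives $\chi_{\mathrm{ON}}(G)/(k\ln\Delta)\le C^*\big(\frac1{\ln\Delta}+\frac{\ln k}{k}\big)$, which tends to $0$ whenever $k,\Delta\to\infty$, at any relative rates. Up to the constant, Theorem~\ref{thm:second} contains Theorem~\ref{thm:first}, since $\ln k\le1.6\ln\Delta$ and $(\ln k)^2\le k$. We prove Theorem~\ref{thm:first} separately because its proof is short, already answers the question, and covers the small values of $k$ in the proof of Theorem~\ref{thm:second}.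

\begin{proposition}\label{prop:lower}
There is $c_0>0$ such that for all integers $3\le k\le\Delta+1$ there is a graph $G$ with $k(G)=k$, maximum degree $\Delta$ and $\chi_{\mathrm{ON}}(G)\ge c_0(k+\ln\Delta)$.
\end{proposition}

Thus the maximum of $\chi_{\mathrm{ON}}$ for given $k$ and $\Delta$ lies between $c_0(k+\ln\Delta)$ and $C^*(k+\ln k\,\ln\Delta)$. It is $\Theta(k)$ when $k\ge\ln k\,\ln\Delta$ and $\Theta(\ln\Delta)$ when $k\ge3$ is bounded. We do not determine whether the factor $\ln k$ is needed when $1\ll k\ll\ln\Delta\,\ln\ln\Delta$.

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:first} proves Theorem~\ref{thm:first} after a model case. Section~\ref{sec:large} treats hypergraphs with large edges, Section~\ref{sec:second} proves Theorem~\ref{thm:second}, and Section~\ref{sec:lower} proves Proposition~\ref{prop:lower}. No attempt is made to optimize constants.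

\section{Tools}\label{sec:tools}

One principle is used everywhere. If the vertex set is split into parts colored from pairwise disjoint sets of colors (\emph{palettes}), and some color appears exactly once on $N(v)\cap Z$ for a part $Z$, then $v$ is served. So each vertex may be served inside a part of our choice, and the rest of its neighborhood may be ignored.

\subsection{The local lemma and tail bounds}

Let finitely many events be determined by finitely many independent random variables, the event $A$ by the variables in a set $\mathrm{vbl}(A)$. The asymmetric Lov\'asz Local Lemma states: if there are numbers $x_A\in[0,1)$ with $\Pr(A)\le x_A\prod_B(1-x_B)$ for every $A$, the product running over the events $B\ne A$ with $\mathrm{vbl}(B)\cap\mathrm{vbl}(A)\ne\emptyset$, then with positive probability no event occurs. Our events depend on very different numbers of variables, and the following form does the bookkeeping variable by variable.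

\begin{lemma}\label{lem:lll}
Suppose there are $\theta>0$ and weights $x_A\in[0,\frac12]$ such that
\begin{itemize}
\item[(i)] $\sum_{A:\,y\in\mathrm{vbl}(A)}x_A\le\theta$ for every variable $y$, and
\item[(ii)] $\Pr(A)\le x_A\,e^{-2\theta|\mathrm{vbl}(A)|}$ for every event $A$.
\end{itemize}
Then with positive probability no event occurs.
\end{lemma}

\begin{proof}
The function $1-x-e^{-2x}$ is concave and nonnegative at $0$ and $\frac12$, so $1-x\ge e^{-2x}$ on $[0,\frac12]$. Every $B$ in the product shares a variable with $A$, so $\sum_Bx_B\le\theta|\mathrm{vbl}(A)|$ by (i), and $\prod_B(1-x_B)\ge e^{-2\theta|\mathrm{vbl}(A)|}$. Now (ii) gives the hypothesis of the asymmetric lemma.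
\end{proof}

We call the sum in (i) the \emph{load} at $y$. Condition (ii) says that an event pays a factor $e^{2\theta}$ for each variable on which it depends.

Let $X$ be binomial with parameters $N,p$ and mean $\mu=Np$. We use the bounds of Chernoff and Hoeffding,
\begin{equation}\label{eq:chernoff}
\Pr(X\le\mu/2)\le e^{-\mu/8},\qquad \Pr(X\ge2\mu)\le e^{-\mu/3},
\end{equation}
\begin{equation}\label{eq:hoeffding}
\Pr(X\le N/4)=\Pr(X\ge 3N/4)\le e^{-N/8}\quad\text{if }p=\tfrac12,
\end{equation}
and the union bound $\Pr(X\ge s)\le\binom Ns p^s\le(e\mu/s)^s$ for integers $s\ge1$. With $s=\lceil z\rceil$ the latter gives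
\begin{equation}\label{eq:tail}
\Pr(X\ge z)\le 2^{-z}\quad\text{for real } z>0 \text{ with } z\ge2e\mu .
\end{equation}

\subsection{Unique colors at random}

\begin{lemma}\label{lem:balls}
Let $n\ge1$ balls be colored independently, not necessarily with the same distribution, so that each ball receives each given color with probability at most $\pi$. The probability that no color occurs exactly once is at most $(4n\pi)^{n/2}$, and it is $0$ if $n=1$.
\end{lemma}

\begin{proof}
We may assume $n\pi\le1$, as otherwise the bound exceeds $1$. Order the balls and call a ball a \emph{repeat} if it has the color of an earlier ball. If no color occurs exactly once, then at most $n/2$ colors occur, so at least $\lceil n/2\rceil$ balls are repeats. Whatever the colors of the earlier balls, a ball is a repeat with conditional probability at most $n\pi$. Revealing the balls in order, we see that a fixed set of $\lceil n/2\rceil$ balls consists of repeats with probability at most $(n\pi)^{\lceil n/2\rceil}\le(n\pi)^{n/2}$. There are at most $2^n$ such sets.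
\end{proof}

\subsection{Hypergraphs of bounded degree}\label{sec:hyper}

A \emph{hypergraph} is a finite vertex set with a finite indexed family of nonempty subsets, the \emph{edges}; repetitions are allowed. The \emph{degree} of a vertex is the number of edges containing it. A coloring of the vertices is \emph{conflict-free} if every edge contains some color exactly once. The next lemma is known, from work of Pach and Tardos; we include a proof.

\begin{lemma}\label{lem:degree}
A hypergraph of maximum degree at most $D$ has a conflict-free coloring with $D+1$ colors.
\end{lemma}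

\begin{proof}
A set \emph{hits} a family of edges if it meets each of them. Let $E_1$ be the family of all edges and $S_1$ an inclusion-minimal set hitting $E_1$. Given $E_i$ and $S_i$, let $E_{i+1}=\{e\in E_i:|e\cap S_i|\ge2\}$ and let $S_{i+1}\subseteq S_i$ be an inclusion-minimal set hitting $E_{i+1}$. By minimality, each $s\in S_i$ has an edge $e\in E_i$ with $e\cap S_i=\{s\}$, and this edge lies in $E_i\setminus E_{i+1}$. A vertex $s\in S_i$ lies in $S_1,\dots,S_i$ and therefore in $i$ edges, one from each of the disjoint families $E_j\setminus E_{j+1}$, $j\le i$; hence $i\le D$. So $S_{D+1}=\emptyset$, and since it hits $E_{D+1}$, also $E_{D+1}=\emptyset$.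

Color $x$ by the largest $i$ with $x\in S_i$, and by $0$ if $x\notin S_1$. Each edge $e$ lies in $E_i\setminus E_{i+1}$ for some $i\le D$, and then $e\cap S_i$ is a single vertex $s$. Its color is at least $i$, and since the sets $S_j$ are nested, all other vertices of $e$ have colors less than $i$.
\end{proof}

In the hypergraph with edges $N(v)$, $v\in V(G)$, the degree of $x$ is $d(x)$. Hence $\chi_{\mathrm{ON}}(G)\le\Delta+1$ for every graph, with equality for $K_n^*$.

\subsection{Layers}\label{sec:layers}

From now on $G$ is a graph with $k=k(G)$. The hypothesis that $G$ is $K_{1,k}$-free says that a vertex has at most $k-1$ neighbors in any independent set. To exploit it we peel off independent sets, and we take them maximal so that the vertices left behind see each of them. Given $m\ge1$, put $V_1=V(G)$, and for $j=1,\dots,m$ let $I_j$ be a maximal independent set of $G[V_j]$ and $V_{j+1}=V_j\setminus I_j$. The sets $I_1,\dots,I_m$ are the \emph{layers}; we put $U=I_1\cup\dots\cup I_m$ and $R=V_{m+1}$. Layers may be empty, in which case $R=\emptyset$.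
\begin{itemize}
\item[(L1)] Every vertex has at most $k-1$ neighbors in each layer.
\item[(L2)] A vertex of $I_j$ has a neighbor in each of $I_1,\dots,I_{j-1}$, and a vertex of $R$ has a neighbor in each of $I_1,\dots,I_m$.
\end{itemize}
Property (L2) holds because a vertex of $V_{i+1}$ with no neighbor in $I_i$ could be added to $I_i$.

\begin{lemma}\label{lem:lowdeg}
For every vertex $y$ and every integer $d\ge1$, at most $(k-1)d$ neighbors of $y$ have degree at most $d$.
\end{lemma}

\begin{proof}
Let $T$ be the set of these neighbors. Each is adjacent to $y\notin T$, so $G[T]$ has maximum degree at most $d-1$. Picking vertices greedily, each pick deleting at most $d$ vertices, we find an independent set of size at least $|T|/d$ in $N(y)$. Its size is at most $k-1$.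
\end{proof}

Property (L1) and Lemma~\ref{lem:lowdeg} are the only places where $K_{1,k}$-freeness enters the upper bounds for $k\ge3$. Without it a vertex may have $\Delta$ neighbors of degree two, as in $K_{\Delta+1}^*$, and $\Delta+1$ colors may be needed.

\section{The bound $k\ln\Delta/\ln k$}\label{sec:first}

The plan is to give each layer its own palette of $q$ colors and to color $U$ at random. A vertex of $R$ then has $m$ independent chances to be served, one in each layer. A vertex of $U$ with a neighbor in $R$ will be served inside $R$ by Lemma~\ref{lem:degree}. The remaining vertices form the set $W=\{v\in U:N(v)\subseteq U\}$; they may have few chances, but Lemma~\ref{lem:lowdeg} limits how many vertices of small degree share a neighbor.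

\subsection{A model case}

Let $k\ge3$ and suppose that every vertex of $R\cup W$ has either $0$ or $2$ neighbors in each layer. A vertex $v\in R\cup W$ that meets $r$ layers fails to see a unique color on $N(v)\cap U$ exactly when all its $r$ pairs are monochromatic. This has probability $q^{-r}$ and depends on $2r$ variables. Take $\theta=\frac12$ in Lemma~\ref{lem:lll}; condition (ii) is met by the weight $s^r$ with $s=e^2/q$. A vertex $y\in U$ has at most $2rk$ neighbors in $W$ of degree $2r$, and at most $\Delta$ neighbors in $R$, each with $r=m$. So we need
\[
2k\sum_{r\ge1}rs^r+\Delta s^m=\frac{2ks}{(1-s)^2}+\Delta s^m\le\frac12 .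
\]
The first term forces $q$ to be of order $k$; this is the mechanism of $K_n^*$. For $q=100k$ we have $s<0.025$ and $2ks<0.148$, so the term is below $0.16$. The second term determines the number of layers. Using only $s\le\frac12$ we would take $m$ of order $\ln\Delta$ and spend $qm=O(k\ln\Delta)$ colors. But $s\le1/k$, so $m=\lceil\ln(4\Delta)/\ln k\rceil$ already makes the term at most $\frac14$. This is the whole gain: \emph{a palette large enough for the vertices of small degree fails in each layer with probability $O(1/k)$, not with constant probability}, so $\ln\Delta/\ln k$ layers do the work of $\ln\Delta$.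

In general a vertex has up to $k-1$ neighbors in a layer, each costing a factor $e$ in condition (ii). More neighbors also make failure less likely: three balls fail with probability $q^{-2}$, and four with probability $(q+3q(q-1))/q^4\le3q^{-2}$. The proof needs the gain per additional neighbor to beat the cost $e$, and for $q=2000k$ it does.

\subsection{Proof of Theorem~\ref{thm:first}}

Let $k\ge3$, $m=\lceil3\ln\Delta/\ln k\rceil$ and $q=2000k$, and take the layers $I_1,\dots,I_m$.

\emph{Coloring $R$.} Consider the hypergraph on $R$ with edges $N(v)\cap R$ for $v\in U\setminus W$. The degree of $x\in R$ is at most its number of neighbors in $U$, which is at most $m(k-1)$ by (L1). Lemma~\ref{lem:degree} gives a conflict-free coloring with $m(k-1)+1$ colors. We use these colors only on $R$, so every vertex of $U\setminus W$ is served.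

\emph{Coloring $U$.} Take $m$ further disjoint palettes $P_1,\dots,P_m$ of size $q$, and color each vertex of $I_j$ uniformly from $P_j$, independently. For $v\in R\cup W$ let $A_v$ be the event that no color occurs exactly once on $N(v)\cap U$; its variables are the colors on $N(v)\cap U$. It suffices to avoid all $A_v$.

Fix $v$ and let $d_j=|N(v)\cap I_j|\le k-1$. If some $d_j$ equals $1$, then $A_v$ is impossible and we discard it. Otherwise, as the layers are colored independently from disjoint palettes, Lemma~\ref{lem:balls} gives
\[
\Pr(A_v)\le\prod_{j:\,d_j\ge2}f(d_j),\qquad f(n)=(4n/q)^{n/2}.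
\]
Let $\xi=(4e/2000)^{1/2}<0.074$. For real $0<t\le k$ the derivative of $\ln f(t)=\frac t2\ln\frac{4t}q$ is $\frac12\ln\frac{4et}{q}\le\ln\xi$, and $f(2)=8/q$. Since $q\ge6000$, we obtain
\begin{equation}\label{eq:f}
f(n)\le\frac8q\,\xi^{\,n-2}\quad(2\le n\le k-1),\qquad \frac8q\le\xi^2,\qquad e\xi<\frac12 .
\end{equation}
We apply Lemma~\ref{lem:lll} with $\theta=\frac12$, so condition (ii) reads $\Pr(A_v)\,e^{|\mathrm{vbl}(A_v)|}\le x_v$.

Let $v\in W$ have degree $d$ and meet $r\ge1$ layers, each in at least two vertices. Then $\sum_jd_j=d\ge2$, and \eqref{eq:f} gives $\Pr(A_v)\le(8/q)^r\xi^{d-2r}\le(8/q)\,\xi^{2(r-1)}\xi^{d-2r}=(8/q)\,\xi^{d-2}$. So (ii) holds with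
\[
x_v=\frac{8e^2}{q}(e\xi)^{d-2}\le\frac{8e^2}{6000}<\frac12 .
\]

Let $v\in R$. By (L2) all $d_j$ are positive, so for an event that was not discarded all $m$ of them are at least $2$. Then
\[
\Pr(A_v)\,e^{\sum_jd_j}\le\prod_{j=1}^m\frac{8e^2}{q}(e\xi)^{d_j-2}\le\Big(\frac{60}{2000k}\Big)^m\le k^{-m},
\]
and (ii) holds with $x_v=k^{-m}\le\Delta^{-3}\le\frac18$.

For the load at $y\in U$, note that $y\in\mathrm{vbl}(A_v)$ means $v\in N(y)$. By Lemma~\ref{lem:lowdeg}, at most $dk$ neighbors of $y$ have degree $d$, so the neighbors in $W$ contribute at most
\[
\sum_{d\ge2}dk\cdot\frac{8e^2}{2000k}\,2^{-(d-2)}=\frac{8e^2}{2000}\sum_{i\ge0}(i+2)2^{-i}=\frac{48e^2}{2000}<0.18 .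
\]
The neighbors in $R$ contribute at most $\Delta\cdot\Delta^{-3}\le\frac14$. The load is below $\frac12$, so some coloring of $U$ avoids all $A_v$.

\emph{Counting colors.} We used $2000km+m(k-1)+1\le2001km$ colors. Put $t=\ln\Delta/\ln k$. By \eqref{eq:range}, $1\le1.6t$, so $m\le3t+1\le4.6t$, and $2001\cdot4.6<11000$. \qed

\section{Hypergraphs with large edges}\label{sec:large}

Lemma~\ref{lem:degree} costs as many colors as the degree. This is unavoidable for small edges: the complete graph $K_{D+1}$, viewed as a hypergraph with edges of size two, has degree $D$ and needs $D+1$ colors. When all edges have at least logarithmic size in $D$, far fewer colors suffice. A random coloring from a small palette works only for edges of size comparable to the palette, so we halve the vertex set repeatedly and serve each edge at the step where it has shrunk to the right size.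

\begin{lemma}\label{lem:large}
Let $D\ge2$ and $N\ge1$, and put $n_0=\lceil200\ln D\rceil$. A hypergraph of maximum degree at most $D$ whose edges have sizes in $[200\ln D,N]$ has a conflict-free coloring with at most $120n_0(1+\log_{4/3}N)+1$ colors.
\end{lemma}

\begin{proof}
Let $S^0$ be the vertex set and call all edges \emph{active}. Step $t=0,1,\dots$ starts from a set $S^t$ of uncolored vertices such that every active edge $e$ has $n_e:=|e\cap S^t|\in[n_0,(3/4)^tN]$; this holds for $t=0$ because sizes are integers. Each $x\in S^t$ independently is put into $S^{t+1}$ with probability $\frac12$, and otherwise receives a uniform color from a new palette $B_t$ of size $b=120n_0$. Each active edge has one bad event, depending on $n_e$ variables.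

If $n_e\ge4n_0$, the bad event is $|e\cap S^{t+1}|\notin[\frac14n_e,\frac34n_e]$, of probability at most $2e^{-n_e/8}$ by \eqref{eq:hoeffding}. If $n_e<4n_0$, the bad event is that no color of $B_t$ occurs exactly once on $e$. By \eqref{eq:hoeffding}, fewer than $n_e/4$ vertices of $e\cap S^t$ are colored with probability at most $e^{-n_e/8}$. Given the set of colored vertices of $e\cap S^t$, of size $y\in[n_e/4,4n_0)$, we have $4y/b<16/120<e^{-2}$, so Lemma~\ref{lem:balls} bounds the failure probability by $e^{-y}\le e^{-n_e/4}$. Again the bad event has probability at most $2e^{-n_e/8}$.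

Apply Lemma~\ref{lem:lll} with $x_e=e^{-n_e/16}\le D^{-12.5}$ and $\theta=\frac1{64}$. The load is at most $D\cdot D^{-12.5}\le2^{-11.5}<\theta$. Condition (ii) reads $2e^{-n_e/8}\le e^{-n_e/16}e^{-n_e/32}$, that is $2\le e^{n_e/32}$, which holds as $n_e\ge200\ln2>138$. Fix an outcome with no bad event. An edge with $n_e<4n_0$ now contains a color of $B_t$ exactly once, and $B_t$ is never used again; the edge becomes inactive. An edge with $n_e\ge4n_0$ stays active and has $n_0\le|e\cap S^{t+1}|\le(3/4)^{t+1}N$.

An active edge at step $t$ needs $(3/4)^tN\ge1$, so at most $1+\log_{4/3}N$ steps are performed. The vertices still uncolored receive one extra color.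
\end{proof}

\section{The bound $k+\ln k\,\ln\Delta$}\label{sec:second}

If $k=2$, three colors suffice. If $3\le k\le e^{4000}$, Theorem~\ref{thm:first} and $\ln k>1$ give $\chi_{\mathrm{ON}}(G)\le11000e^{4000}\ln\Delta\le11000e^{4000}\ln k\,\ln\Delta$. So we assume that $\ell:=\ln k>4000$. Then $k=e^\ell\ge\ell^6/720\ge\ell^5$, and these two inequalities settle every comparison between $k$, $\ell$ and constants below.

\subsection{What must change}\label{sec:plan}

The proof of Theorem~\ref{thm:first} pays $k$ colors in every layer. The vertices of small degree need about $k$ colors, but they should need them once; the vertices that meet many layers need many chances, but not $k$ colors for each. Three devices separate these needs.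

\emph{Levels instead of layers.} A vertex $v$ meeting $a$ layers has between $a$ and $ak$ neighbors in $U$. If we keep each vertex of $U$ with probability $2^{-\beta}$, for a suitable $\beta$ depending on $v$, about $a\le m$ neighbors survive, and a palette of $O(m)$ colors serves $v$ with failure probability $e^{-a}$. To provide all values of $\beta$ at once, every vertex picks a random \emph{level} $\beta$ with probability $2^{-\beta}$, and every level has its own palette. With $O(\ln k)$ levels and $m=O(\ln\Delta)$ this costs $O(\ln k\,\ln\Delta)$ colors. For the vertices of small degree, level $\beta$ gets $O(k2^{-\beta})$ more colors, and these sum to $O(k)$.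

\emph{Levels first, colors later.} The vertices of small degree create a load $\theta$ of constant order, as in the model case. An event of probability $e^{-O(a)}$ that depends on $ak$ variables cannot pay $e^{2\theta ak}$. So we apply the local lemma twice: first to the levels, where the load is a negative power of $k$, and then to the colors, where the event of $v$ depends on at most $a$ variables.

\emph{A reserved set.} Vertices meeting few layers will again have to be served inside $R$ in some cases, and Lemma~\ref{lem:degree} is now too expensive. Levels work in $R$ for a vertex with at most $k^{O(1)}$ neighbors there. A vertex with more neighbors, up to $\Delta$, would have a level event with too many variables. Lemma~\ref{lem:large} handles such vertices, but it uses too few colors to help vertices of small degree. We therefore apply it to a sparse random set $S\subseteq R$ that vertices with many neighbors in $R$ see often and vertices of small degree hardly see.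

\subsection{Rich and poor vertices}

Fix
\[
m=\lceil4000\ln\Delta\rceil,\qquad J=\lceil2000\,\ell\rceil,\qquad C=10^{10},
\]
and take the layers $I_1,\dots,I_m$. By \eqref{eq:range}, $2000\ell\le3200\ln\Delta$, so $J\le m$; also $J+65\le\ell^2\le k$. For a vertex $v$ let $a(v)$ be the number of layers that meet $N(v)$. By (L1) and (L2),
\begin{equation}\label{eq:a}
a(v)\le|N(v)\cap U|\le(k-1)a(v),\qquad a(v)\ge j-1\ \ (v\in I_j),\qquad a(v)=m\ \ (v\in R).
\end{equation}
Call $v$ \emph{rich} if $a(v)\ge J$ and \emph{poor} otherwise. The point of $a(v)$ is that a vertex has few neighbors with small $a(v)$. The next lemma bounds all loads.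

\begin{lemma}\label{lem:loads}
For every vertex $y$:
\begin{itemize}
\item[(a)] $y$ has at most $k^2$ poor neighbors;
\item[(b)] $\sum e^{-a(v)/64}\le k^{-25}$, the sum running over the rich neighbors $v$ of $y$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:a} and $J\le m$, poor vertices lie in $I_1\cup\dots\cup I_J$, so $y$ has at most $J(k-1)\le k^2$ poor neighbors. For (b), $y$ has fewer than $k$ neighbors in $I_j$, the rich ones satisfying $a(v)\ge\max(J,j-1)$, and at most $\Delta$ neighbors in $R$. Now
\[
\sum_{j\ge1}e^{-\max(J,j-1)/64}=e^{-J/64}\Big(J+1+\frac1{e^{1/64}-1}\Big)\le(J+65)\,e^{-J/64}\le k\cdot k^{-31},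
\]
and $\Delta e^{-m/64}\le\Delta^{1-62.5}\le\Delta^{-61}\le k^{-38}$ by \eqref{eq:range}. The sum in (b) is at most $k^{-29}+k^{-38}\le k^{-25}$.
\end{proof}

So a rich vertex may carry a weight $e^{-a(v)/64}$ and a poor vertex a weight such as $k^{-20}$. Write $r(v)=|N(v)\cap R|$. A poor vertex is \emph{high} if $r(v)\ge k^9$ and \emph{low} otherwise.

\subsection{Round 1: the reserved set}

\begin{lemma}\label{lem:reserved}
There is a set $S\subseteq R$ such that
\begin{itemize}
\item[(S1)] every low $v$ with $d(v)<\ell^2$ has at most one neighbor in $S$;
\item[(S2)] every low $v$ with $d(v)\ge\ell^2$ has at most $d(v)/2$ neighbors in $S$;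
\item[(S3)] every high $v$ has at least $k/2$ neighbors in $S$.
\end{itemize}
\end{lemma}

\begin{proof}
Put each $x\in R$ into $S$ independently with probability $p=k^{-8}$. Each poor vertex $v$ has one bad event, depending on $r(v)$ variables. For low $v$ it is the failure of (S1) or (S2), whichever applies. The failure of (S1) has probability at most $d(v)^2p^2\le\ell^4k^{-16}\le k^{-15}$. The failure of (S2) has probability at most $2^{d(v)}p^{d(v)/2}=(2k^{-4})^{d(v)}\le k^{-3d(v)}\le k^{-15}$. Both get weight $k^{-14}$. For high $v$ let $\mu=p\,r(v)\ge k$; the bad event is $|N(v)\cap S|<\mu/2$. By \eqref{eq:chernoff} its probability is at most $e^{-\mu/8}$, and we give it the weight $e^{-\mu/16}\le e^{-k/16}\le k^{-14}$.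

By Lemma~\ref{lem:loads}(a) the load is at most $\theta=k^2\cdot k^{-14}=k^{-12}$. For low $v$ we have $2\theta\,r(v)\le2k^{-3}\le1$ and $k^{-15}\le k^{-14}e^{-1}$. For high $v$ we have $2\theta\,r(v)=2k^{-4}\mu\le\mu/16$. So Lemma~\ref{lem:lll} applies.
\end{proof}

Fix such a set $S$. The hypergraph on $S$ with edges $N(v)\cap S$, $v$ high, has degree at most $k^2$ by Lemma~\ref{lem:loads}(a), and its edge sizes lie between $k/2\ge200\ln(k^2)$ and $\Delta$. Color $S$ by Lemma~\ref{lem:large} with $D=k^2$, $N=\Delta$, from a palette used nowhere else. This takes
\begin{equation}\label{eq:countS}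
120\lceil400\ell\rceil(1+\log_{4/3}\Delta)+1=O(\ln k\,\ln\Delta)
\end{equation}
colors and serves all high vertices. A low vertex with $d(v)<\ell^2$ and exactly one neighbor in $S$ is served by that neighbor; call it \emph{settled}. It remains to color $Y=U\cup R'$, where $R'=R\setminus S$. By (S1) and (S2), an unsettled low vertex satisfies
\begin{equation}\label{eq:Y}
N(v)\subseteq Y\ \text{ if } d(v)<\ell^2,\qquad |N(v)\cap Y|\ge d(v)/2\ \text{ if } d(v)\ge\ell^2 .
\end{equation}

\subsection{The three kinds of unsettled low vertices}

Let $v$ be low and unsettled. Controlling the number of neighbors of $v$ on a level with failure probability $k^{-25}$ requires a mean of order $\ell$, so the treatment depends on how many neighbors $v$ has. The sets $U$ and $R'$ are the two \emph{sides}; they will have disjoint palettes, since rich vertices are served inside $U$. We call $v$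
\begin{itemize}
\item \emph{tiny} if $d(v)\le200$;
\item \emph{wide} if $d(v)>200$ and $v$ has at least $1000\ell$ neighbors on some side;
\item \emph{narrow} if $d(v)>200$ and $v$ has fewer than $1000\ell$ neighbors on each side.
\end{itemize}
A tiny vertex has $N(v)\subseteq Y$ by \eqref{eq:Y}. A narrow vertex has $|N(v)\cap Y|<2000\ell<\ell^2/2$, which by \eqref{eq:Y} excludes $d(v)\ge\ell^2$; so
\begin{equation}\label{eq:narrow}
N(v)\subseteq Y\quad\text{and}\quad200<d(v)<2000\ell\qquad\text{for narrow } v.
\end{equation}

Wide vertices are treated like rich ones. For $v$ rich or wide we fix a side $Z(v)$ and a \emph{target} $\tau(v)$: for rich $v$, $Z(v)=U$ and $\tau(v)=a(v)$; for wide $v$, $Z(v)$ is a side containing at least $1000\ell$ neighbors and $\tau(v)=1000\ell$. Let $n(v)=|N(v)\cap Z(v)|$. Then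
\begin{equation}\label{eq:target}
\tau(v)\le m,\qquad \tau(v)\le n(v),\qquad 2n(v)/\tau(v)\le k^9,\qquad\text{and } n(v)\le k^9\text{ for wide }v .
\end{equation}
For rich $v$ this follows from \eqref{eq:a}. For wide $v$ we have $1000\ell\le J\le m$, while $n(v)\le Jk\le k^2$ on side $U$ and $n(v)\le r(v)<k^9$ on side $R'$.

Narrow vertices are too small for concentration, but with more than $200$ neighbors, each taking a given color with probability $O(1/k)$, Lemma~\ref{lem:balls} gives failure probability $k^{-50}$. For tiny vertices it gives only about $1/k$ when $d(v)=2$, which is too large a weight to combine with Lemma~\ref{lem:loads}(a). Instead we require all their neighbors to get distinct colors. Let $H$ be the graph on $Y$ in which $x\ne y$ are adjacent if $x,y\in N(v)$ for some tiny $v$. By Lemma~\ref{lem:lowdeg} a vertex has at most $200k$ tiny neighbors, so $H$ has maximum degree at most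
\[
h:=200^2k,\qquad 1+h\le k^2 .
\]
Every vertex of $G$ is now of exactly one of six kinds: rich, high, settled, tiny, wide or narrow.

\subsection{Round 2: levels}

Let $L=\lceil9\log_2k\rceil$, $p_\beta=2^{-\beta}$ for $1\le\beta\le L$ and $p_{L+1}=2^{-L}$, so that $\sum_\beta p_\beta=1$. An assignment of a level $\beta\in\{1,\dots,L+1\}$ to each vertex of $Y$ splits $Y$ into $2(L+1)$ \emph{classes}, given by side and level. Each class of level $\beta$ has its own palette of size
\[
q_\beta=\lceil C(kp_\beta+m)\rceil ,
\]
all palettes being disjoint from each other and from that of $S$. In Round~3 each vertex of $Y$ will receive a uniform color from the palette of its class, independently.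

For $v$ rich or wide let $\beta(v)=\lceil\log_2(2n(v)/\tau(v))\rceil$. By \eqref{eq:target}, $1\le\beta(v)\le L$, and $2^{\beta(v)}\in[2n(v)/\tau(v),4n(v)/\tau(v))$ gives
\begin{equation}\label{eq:mean}
\tau(v)/4<n(v)\,p_{\beta(v)}\le\tau(v)/2 .
\end{equation}
Let $T(v)$ be the set of vertices of $N(v)\cap Z(v)$ with level $\beta(v)$. For narrow $v$ let $\varphi(v)$ be the probability, over Round~3 with the levels fixed, that no color occurs exactly once on $N(v)$; it is a function of the levels on $N(v)$. Finally let $z_\beta=2e\,hp_\beta+40\ell$.

\begin{lemma}\label{lem:levels}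
There is an assignment of levels such that
\begin{itemize}
\item[(E1)] $\tau(v)/8\le|T(v)|\le\tau(v)$ for every rich or wide $v$;
\item[(E2)] $\varphi(v)\le k^{-25}$ for every narrow $v$;
\item[(E3)] every $x\in Y$ has at most $z_\beta$ neighbors in $H$ in its own class, $\beta$ being the level of $x$.
\end{itemize}
\end{lemma}

\begin{proof}
Let each vertex of $Y$ choose level $\beta$ with probability $p_\beta$, independently. The bad events are the failures of the three conditions at the individual vertices.

(E1) Write $\tau=\tau(v)$. The size $|T(v)|$ is binomial with mean $\mu\in(\tau/4,\tau/2]$ by \eqref{eq:mean}. Failure implies $|T(v)|\le\mu/2$ or $|T(v)|\ge2\mu$, so by \eqref{eq:chernoff} its probability is at most $e^{-\mu/8}+e^{-\mu/3}\le2e^{-\tau/32}$. For rich $v$ this is $2e^{-a(v)/32}$, with at most $ka(v)$ variables. For wide $v$ it is $2k^{-1000/32}\le k^{-25}$, with at most $k^9$ variables.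

(E2) Choose levels and then colors at random. The colors of different vertices are independent, and a vertex takes a given color of a level-$\beta$ palette with probability at most $p_\beta/q_\beta\le\frac1{Ck}$. This is the purpose of the term $kp_\beta$ in $q_\beta$. By \eqref{eq:narrow}, $4d(v)/(Ck)\le8000\ell/(Ck)\le k^{-1/2}$, so Lemma~\ref{lem:balls} bounds the expectation of $\varphi(v)$ by $k^{-d(v)/4}\le k^{-50}$. By Markov's inequality, $\Pr(\varphi(v)>k^{-25})\le k^{-25}$. The event has fewer than $2000\ell$ variables.

(E3) Given that $x$ has level $\beta$, the number of its $H$-neighbors in its class is binomial with mean at most $hp_\beta$. By \eqref{eq:tail} it exceeds $z_\beta$ with probability at most $2^{-z_\beta}\le2^{-40\ell}\le k^{-25}$, as $40\ln2>25$. The event has at most $1+h$ variables.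

Give the event (E1) of a rich vertex the weight $e^{-a(v)/64}\le e^{-J/64}<\frac12$ and every other event the weight $k^{-24}$. A variable $y$ occurs in events of rich neighbors, in at most $k^2$ events of poor neighbors, and in at most $1+h\le k^2$ events (E3). By Lemma~\ref{lem:loads} the load is at most $k^{-25}+2k^{-22}\le\theta:=k^{-21}$. For a rich vertex with $a=a(v)$ we have $2\theta ka\le a/128$, and $2e^{-a/32}\le e^{-a/64}e^{-a/128}$ because $e^{a/128}\ge2$ for $a\ge J$. Every other event has probability at most $k^{-25}$ and at most $k^9$ variables, so $2\theta|\mathrm{vbl}|\le1$ and $k^{-25}\le k^{-24}e^{-1}$. Lemma~\ref{lem:lll} applies.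
\end{proof}

\subsection{Round 3: colors}

Fix levels as in Lemma~\ref{lem:levels}.

\begin{lemma}\label{lem:colors}
The vertices of $Y$ can be colored from the palettes of their classes so that
\begin{itemize}
\item[(F1)] for every rich or wide $v$, some color occurs exactly once on $T(v)$;
\item[(F2)] for every narrow $v$, some color occurs exactly once on $N(v)$;
\item[(F3)] the ends of every edge of $H$ inside a class have different colors.
\end{itemize}
\end{lemma}

\begin{proof}
Choose the colors uniformly and independently; the bad events are again the individual failures.

(F1) Let $X=|T(v)|\in[\tau/8,\tau]$ with $\tau=\tau(v)$. The palette has $q_{\beta(v)}\ge Cm\ge C\tau$ colors by \eqref{eq:target}, so Lemma~\ref{lem:balls} bounds the failure probability by $(4/C)^{X/2}\le(4/C)^{\tau/16}\le e^{-\tau}$, since $\ln(C/4)>21$. The event has at most $\tau$ variables. For rich $v$ take the weight $e^{-a(v)/2}$. For wide $v$ the probability is at most $k^{-1000}$; take the weight $k^{-20}$.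

(F2) The probability is $\varphi(v)\le k^{-25}$ by (E2), with fewer than $2000\ell$ variables; take the weight $k^{-20}$.

(F3) For an edge in a class of level $\beta$ the probability is $1/q_\beta$, with two variables; take the weight $2/q_\beta$.

Let $\theta=\frac1{1000}$. At a vertex of level $\beta$ there are at most $z_\beta$ events (F3), by (E3). Since $40\ell\le m$, their total weight is at most
\[
\frac{2z_\beta}{q_\beta}\le\frac{2\,(2e\cdot200^2\,kp_\beta+m)}{C(kp_\beta+m)}\le\frac{4e\cdot200^2}{C}<\frac1{2000}.
\]
By Lemma~\ref{lem:loads}, the events of rich and poor neighbors add at most $k^{-25}+k^2k^{-20}<\frac1{2000}$. So (i) holds. For (ii): a rich vertex has $e^{-a}\le e^{-a/2}e^{-a/500}$ with $a=a(v)$; a wide or narrow vertex has probability at most $k^{-25}$ and at most $2000\ell$ variables, and $k^{-25}\le k^{-20}e^{-4\ell}=k^{-24}$; an edge of $H$ has $1/q_\beta\le(2/q_\beta)e^{-4/1000}$. Lemma~\ref{lem:lll} applies.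
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:second}}

High and settled vertices were served in Round~1, and the palette of $S$ is not used on $Y$. For rich or wide $v$, the set $T(v)$ is the intersection of $N(v)$ with one class, so (F1) serves $v$. Narrow vertices are served by (F2). For tiny $v$, any two vertices of $N(v)\subseteq Y$ are adjacent in $H$; they have different colors by (F3) if they lie in the same class, and by disjointness of palettes otherwise. As $N(v)\ne\emptyset$, $v$ is served.

Each side uses at most $\sum_{\beta=1}^{L+1}\big(Ckp_\beta+Cm+1\big)=Ck+(L+1)(Cm+1)$ colors, which is $O(k+\ln k\,\ln\Delta)$ because $L=O(\ln k)$ and $m=O(\ln\Delta)$. Together with \eqref{eq:countS}, the total is $O(k+\ln k\,\ln\Delta)$ with an absolute implied constant. \qed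

\begin{remark}
The factor $\ln k$ enters in two places: as the number of levels, each of which carries $Cm$ colors, and as the factor $n_0$ in Lemma~\ref{lem:large} with $D=k^2$.
\end{remark}

\section{The lower bound $k+\ln\Delta$}\label{sec:lower}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
By (K2) there is $c_1\in(0,1]$ with $\chi_{\mathrm{ON}}(L(K_n))\ge c_1\ln n$ for all large $n$; since $\chi_{\mathrm{ON}}\ge1$, after decreasing $c_1$ this holds for all $n\ge3$. Given $3\le k\le\Delta+1$, let $n=\lfloor(\Delta+4)/2\rfloor\ge3$ and let $G$ be the disjoint union of $K_k^*$, $L(K_n)$ and $K_{\Delta+1}$.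

The graph $K_k^*$ is bipartite with maximum degree $k-1$, so neighborhoods are independent and $k(K_k^*)=k$. The other two components are $K_{1,3}$-free. Hence $k(G)=k$. The maximum degrees of the components are $k-1\le\Delta$, $2n-4\le\Delta$ and $\Delta$, so $G$ has maximum degree $\Delta$, and it has no isolated vertex. A conflict-free open neighborhood coloring of $G$ restricts to one of each component, so $\chi_{\mathrm{ON}}(G)\ge\max(k,c_1\ln n)$ by (K3) and (K2). Finally $n\ge(\Delta+3)/2\ge\sqrt{3\Delta}$ gives $\ln n\ge\frac12\ln\Delta$, and therefore
\[
\chi_{\mathrm{ON}}(G)\ge\tfrac12\big(k+\tfrac{c_1}2\ln\Delta\big)\ge\tfrac{c_1}{4}\,(k+\ln\Delta).\qedhere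
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGKM}
Sriram Bhyravarapu, Shiwali Gupta, Subrahmanyam Kalyanasundaram, and Rogers Mathew,
\emph{Extremal Results on Conflict-free Coloring},
arXiv:2305.02570 (2023).

\end{thebibliography}
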